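# A tournament rule built from random deletions, and why selfishness $1$ is the exact threshold

## A deletion process with a coin

A **tournament** on a finite nonempty set $V$ of teams is an orientation of the complete graph on $V$: for each pair $i\ne j$ exactly one of $i\to j$ ("$i$ beats $j$") and $j\to i$ holds. Write $D_T(v)$ for the set of teams that beat $v$ in $T$, so that $|D_T(v)|$ is the number of losses of $v$. Write $T-v$ for $T$ with $v$ deleted, $T[S]$ for $T$ restricted to $S$, and $\delta_v$ for the point mass at $v$. A distribution on $V\setminus\{v\}$ is also regarded as a distribution on $V$ with mass $0$ at $v$. A **Condorcet winner** of $T$ is a team $w$ with $D_T(w)=\emptyset$, that is, a team that beats all others. There is at most one.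

Here is the object of these notes. It assigns to each tournament $T$ a probability distribution $r(T)$ on its teams, by recursion on the number $n$ of teams.

**The rule $r$.** If $T$ has a Condorcet winner $w$, put $r(T)=\delta_w$. Otherwise put
$$r(T)=\frac1n\sum_{v\in V}F_v(T),\qquad F_v(T)=\begin{cases} r(T-v) & \text{if } |D_T(v)|\ge 2,\\[2pt] \tfrac12\delta_a+\tfrac12\, r(T-v) & \text{if } D_T(v)=\{a\}.\end{cases}\tag{1}$$

In words: if nobody beats everyone, draw a uniformly random team $v$. If $v$ has exactly one loss, toss a fair coin, and on heads declare the team that beat $v$ to be the winner. In all other cases delete $v$ and start again.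

The recursion makes sense. Tournaments on one or two teams have a Condorcet winner, so the second clause is used only when $n\ge3$, and then every $D_T(v)$ is nonempty. By induction $r(T)$ is a probability distribution. Also by induction, $r$ is **anonymous**: if $\varphi$ is an isomorphism from $T$ to $U$, then $r_{\varphi(x)}(U)=r_x(T)$ for every $x$, because $\varphi$ carries $D_T(v)$ to $D_U(\varphi(v))$ and restricts to an isomorphism from $T-v$ to $U-\varphi(v)$.

For example, take the cycle $1\to2\to3\to1$. Every team has one loss. Deleting $1$ leaves $2\to 3$, so $F_1=\frac12\delta_3+\frac12\delta_2$; similarly $F_2=\frac12\delta_1+\frac12\delta_3$ and $F_3=\frac12\delta_2+\frac12\delta_1$. The average is uniform: $r=(\frac13,\frac13,\frac13)$.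

## Thrown matches and the constant $\lambda$

The rule is meant to resist match-fixing. A (randomized) **tournament rule** $r$ assigns to every tournament $T$ on $[n]=\{1,\dots,n\}$, for every $n\ge1$, a distribution $(r_1(T),\dots,r_n(T))$ over the teams; $r_i(T)$ is the probability that $i$ is selected as the winner.

**Definition (Condorcet consistency).** The rule $r$ is Condorcet consistent if $r_i(T)=1$ whenever team $i$ beats every other team in $T$.

**Definition ($2$-NM$_\lambda$).** Let $\lambda\ge0$. The rule $r$ is $2$-non-manipulable for $\lambda$ if for every $n$, every $T$ on $n$ teams and every pair with $i\to j$ in $T$, letting $T'$ be $T$ with only this match reversed,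
$$(\lambda+1)\bigl(r_i(T')-r_i(T)\bigr)+\bigl(r_j(T')-r_j(T)\bigr)\le0.\tag{2}$$

Team $i$ could win the match and is considering throwing it to $j$. Condition (2) says that if $i$ sacrifices probability $x$, then $j$ gains at most $(\lambda+1)x$. At $\lambda=0$ the pair cares only about its joint probability; large $\lambda$ means that teams mostly care about themselves. For a numerical example, take the 3-cycle with the uniform distribution. If $1$ throws its match to $2$, then $2$ beats everybody, and Condorcet consistency gives $2$ probability $1$. So $1$ loses $\frac13$, $2$ gains $\frac23$, and (2) reads $\frac23\le(\lambda+1)\frac13$, which holds exactly when $\lambda\ge1$.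

The question, from David Pennock, Daniel Schoepflin, and Kangning Wang, "Strategyproof Tournament Rules for Teams with a Constant Degree of Selfishness", arXiv:2512.05235 (2025), is: what is the smallest $\lambda$ for which some rule is both Condorcet consistent and $2$-NM$_\lambda$?

**Theorem 1.** (a) No Condorcet consistent rule is $2$-NM$_\lambda$ for any $\lambda<1$. This already holds on $n$ teams, for each fixed $n\ge3$. (b) The rule $r$ of (1) is Condorcet consistent and $2$-NM$_1$. Hence the set of feasible $\lambda$ is exactly $[1,\infty)$; the minimum is $\lambda=1$, and it is attained.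

Condorcet consistency of $r$ is the first clause of its definition. We prove (a) next, then (b). A second theorem, near the end, gives finer information about the same rule.

## Three teams at the top force $\lambda\ge1$

Fix $n\ge3$ and a Condorcet consistent rule $r$ that satisfies (2) on $n$ teams. Let $T$ contain the cycle $1\to2\to3\to1$, with each of $1,2,3$ beating all other teams. Reversing $1\to2$ makes $2$ a Condorcet winner, so in $T'$ the pair has probabilities $0$ and $1$, and (2) becomes $1-r_2\le(\lambda+1)r_1$, with all values taken in $T$. Going round the cycle,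
$$1-r_2\le(\lambda+1)r_1,\qquad 1-r_3\le(\lambda+1)r_2,\qquad 1-r_1\le(\lambda+1)r_3.\tag{3}$$
Put $s=r_1+r_2+r_3\le1$ and add: $3-s\le(\lambda+1)s$. The left side is at least $2$, so $s>0$, and $\lambda+1\ge\frac3s-1\ge2$. This proves part (a). $\square$

For $n=3$ the uniform distribution on cycles meets (3) with equality at $\lambda=1$. So three teams do not decide whether $\lambda=1$ is attained for all $n$. Four teams are the first real test.

## Four teams: pure deletion fails, and so does always crowning

The first rule one would try is to crown a Condorcet winner if there is one, and otherwise to delete a random team and repeat, with no coin. To see what the coin does, give it a bias: for $\theta\in[0,1]$ let $r^\theta$ be defined as in (1) but with $F_v=\theta\delta_a+(1-\theta)r^\theta(T-v)$ when $D_T(v)=\{a\}$. Pure deletion is $\theta=0$, and our rule is $\theta=\frac12$. On a 3-cycle every $r^\theta$ is uniform, by the same computation as before.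

**Test 1.** Let $i\to j$; $j\to p$, $j\to q$; $p\to i$, $q\to i$; $p\to q$. Nobody beats everyone. If $i$ throws its match to $j$, then $j$ is a Condorcet winner. So $i$ loses $r_i$ and $j$ gains $1-r_j$, and (2) at $\lambda=1$ demands $2r_i+r_j\ge1$. We compute the pair ($i$-mass, $j$-mass) of each $F_v$.

- $D(i)=\{p,q\}$ and $T-i$ has Condorcet winner $j$: the pair is $(0,1)$.
- $D(j)=\{i\}$ and $T-j$ has Condorcet winner $p$: the pair is $(\theta,0)$.
- $D(p)=\{j\}$ and $T-p$ is the cycle $i\to j\to q\to i$: the pair is $\bigl(\frac{1-\theta}3,\ \theta+\frac{1-\theta}3\bigr)$.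
- $D(q)=\{j,p\}$ and $T-q$ is the cycle $i\to j\to p\to i$: the pair is $(\frac13,\frac13)$.

Adding, $4r_i=\frac{2+2\theta}3$ and $4r_j=\frac{5+2\theta}3$, so
$$2r_i+r_j=\frac{3+2\theta}4 .$$
This is at least $1$ exactly when $\theta\ge\frac12$. For pure deletion, $r_i=\frac16$ and $r_j=\frac5{12}$: team $i$ sacrifices $\frac16$ and $j$ gains $\frac7{12}$, so (2) needs $\lambda\ge\frac52$. The point of failure is the drawing of $j$: deleting the team that lost only to $i$ wipes out $i$'s credit for that win. The coin gives part of it back.

**Test 2.** Now let $i\to j$; $i\to k$; $k\to j$; $j\to\ell$; $k\to\ell$; $\ell\to i$, and let $T'$ be the reversal of $i\to j$. Neither tournament has a Condorcet winner. In $T$ we have $D(i)=\{\ell\}$, $D(j)=\{i,k\}$, $D(k)=\{i\}$, $D(\ell)=\{j,k\}$. The pairs ($i$-mass, $j$-mass) are: for $F_i$, $(0,0)$, since $T-i$ has Condorcet winner $k$; for $F_j$, $(\frac13,0)$, from the cycle $i\to k\to\ell\to i$; for $F_k$, $\bigl(\theta+\frac{1-\theta}3,\frac{1-\theta}3\bigr)$, from the cycle $i\to j\to\ell\to i$; for $F_\ell$, $(1,0)$, since $i$ beats $j$ and $k$. In $T'$ we have $D(i)=\{j,\ell\}$,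 $D(j)=\{k\}$, and $D(k)$, $D(\ell)$ are as before. The pairs are: for $F_i$, $(0,0)$; for $F_j$, $(\frac{1-\theta}3,0)$; for $F_k$, $(\theta,1-\theta)$, since $j$ is the Condorcet winner of $T'-k$; for $F_\ell$, $(\frac13,\frac13)$, from the cycle $j\to i\to k\to j$. Subtracting the sums,
$$4\bigl(r_i(T)-r_i(T')\bigr)=1,\qquad 4\bigl(r_j(T')-r_j(T)\bigr)=1-\tfrac23\theta .$$
Apply (2) to $T'$, where $j$ may throw its match to $i$: at $\lambda=1$ it demands $1\le2(1-\frac23\theta)$, that is, $\theta\le\frac34$. So always crowning ($\theta=1$) fails too, in the opposite direction.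

The two tests leave the window $\frac12\le\theta\le\frac34$. We take $\theta=\frac12$, where Test 1 holds with equality, and prove that it works for every $n$.

## The cone of allowed changes

**Step 1: put both directions of a flip into one convex condition.** For $i\to j$ in $T$ and $T'$ the reversal, put
$$A=r_i(T)-r_i(T'),\qquad B=r_j(T')-r_j(T).$$
Condition (2) with $\lambda=1$ says $B\le2A$. Applied to $T'$, where $j\to i$ and the reversal is $T$, it says $A\le2B$. So $2$-NM$_1$ is equivalent to $(A,B)\in K$ for all such pairs, where
$$K=\{(a,b):\ a\le2b,\ b\le2a\}.\tag{4}$$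
$K$ is a convex cone: sums and nonnegative multiples of elements of $K$ lie in $K$. It is symmetric under $(a,b)\mapsto(b,a)$. It lies in the nonnegative quadrant, since $a\le2b\le4a$ gives $a\ge0$, and likewise $b\ge 0$.

There is also a symmetry of the situation. If we exchange $(T,i)$ with $(T',j)$, the hypotheses are unchanged and $A,B$ are swapped. We call this **the symmetry** and use it several times.

Since $r(T)$ is an average over $v$, one hopes to write $(A,B)$ as a sum of elements of $K$, one for each $v$, by induction. This almost works. The obstacles are flips that create a Condorcet winner, and draws of $i$ or $j$ themselves. Both are governed by the following configuration.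

## Near pairs

**Definition.** $(i,j)$ is a near pair of $T$ if $D_T(j)=\{i\}$: team $j$ beats everyone except $i$.

In Test 1, $(i,j)$ and $(j,p)$ are near pairs. Four facts follow at once from the definition.

- (N1) If $T$ has a Condorcet winner, it is $i$: team $j$ loses to $i$, and every other team loses to $j$.
- (N2) For $v\ne i,j$, $(i,j)$ is a near pair of $T-v$.
- (N3) $j$ is the Condorcet winner of $T-i$.
- (N4) For $v\ne i,j$ we have $j\in D_T(v)$. So if $v$ has exactly one loss, then $D_T(v)=\{j\}$.

**Step 2: a lower bound, which says that $i$ pays enough when it makes $j$ a Condorcet winner.**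

**Lemma 1.** If $(i,j)$ is a near pair of $T$, then $2r_i(T)+r_j(T)\ge1$.

*Proof.* For a distribution $p$ put $L(p)=2p_i+p_j$. Induct on $n\ge2$. If $T$ has a Condorcet winner, in particular if $n=2$, it is $i$ by (N1), and $L(r(T))=2$. Otherwise, by (1), it suffices to show $\sum_vL(F_v)\ge n$. We look for a contribution of at least $1$ from each $v$.

Draw $j$: since $D(j)=\{i\}$, $L(F_j)=\frac12\cdot2+\frac12L(r(T-j))\ge1$. (With bias $\theta$ the guaranteed amount here would be $2\theta$; this is where $\theta\ge\frac12$ enters.)

Draw $v\ne i,j$: by (N2) and induction, $L(r(T-v))\ge1$. If $|D(v)|\ge2$, then $L(F_v)=L(r(T-v))\ge1$. If $|D(v)|=1$, then $D(v)=\{j\}$ by (N4), and $L(F_v)\ge\frac12\cdot1+\frac12\cdot1=1$.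

Draw $i$: by (N3), $r(T-i)=\delta_j$. If $|D(i)|\ge2$, then $F_i=\delta_j$, $L(F_i)=1$, and the sum is at least $n$.

There remains $D(i)=\{m\}$, where $m\ne j$ because $i\to j$. Now $F_i=\frac12\delta_m+\frac12\delta_j$, so $L(F_i)=\frac12$, which falls short by $\frac12$. The team $m$ makes up for it. Since $m$ is the only team that beats $i$, $i$ is the Condorcet winner of $T-m$. So if $|D(m)|\ge2$, then $F_m=\delta_i$ and $L(F_m)=2$. If $|D(m)|=1$, then $D(m)=\{j\}$, $F_m=\frac12\delta_j+\frac12\delta_i$ and $L(F_m)=\frac32$. Either way $L(F_i)+L(F_m)\ge2$. The other $n-2$ teams contribute at least $1$ each, so the sum is at least $n$. $\square$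

**Step 3: an upper bound, which leaves room for the extra terms met later.** The trivial bound on $r_i+2r_j$ is $2$; we need to gain $\frac12$.

**Lemma 2.** If $(i,j)$ is a near pair of $T$, then $r_i(T)+2r_j(T)\le\frac32$.

*Proof.* Put $W(p)=p_i+2p_j$ and induct on $n\ge2$. If $T$ has a Condorcet winner, it is $i$, and $W(r(T))=1$. Otherwise we show $\sum_vW(F_v)\le\frac32n$.

Trivially $W(F_i)\le2$. Since $D(j)=\{i\}$ and $r(T-j)$ has no mass at $j$, $W(F_j)=\frac12+\frac12r_i(T-j)\le1$. For $v\ne i,j$ with $|D(v)|\ge2$, (N2) and induction give $W(F_v)=W(r(T-v))\le\frac32$.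

By (N4) the only other teams are those $v\ne i,j$ with $D(v)=\{j\}$. There is at most one: of two such teams, the loser of their match would have a second loss. If there is none, the sum is at most $2+1+\frac32(n-2)=\frac32n$.

If there is one, call it $k$. By induction, $W(F_k)=\frac12\cdot2+\frac12W(r(T-k))\le1+\frac34=\frac74$, which exceeds $\frac32$. But $k$ loses only to $j$, so $k$ is the Condorcet winner of $T-j$. Hence $r_i(T-j)=0$ and $W(F_j)=\frac12$. The sum is at most $2+\frac12+\frac74+\frac32(n-3)=\frac32n-\frac14<\frac32n$. $\square$

In Test 1 at $\theta=\frac12$ we have $r_i=\frac14$ and $r_j=\frac12$, so $2r_i+r_j=1$ and $r_i+2r_j=\frac54$, in agreement with both lemmas.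

## Flips that involve a Condorcet winner

We prove by induction on $n$: for every $T$ on $n$ teams, every $i\to j$ in $T$, and $T'$ the reversal, $(A,B)\in K$. For $n=1$ there is nothing to prove. Assume the statement for $n-1$ teams.

**Step 4 (Case I): $T$ or $T'$ has a Condorcet winner; here Lemma 1 decides.** Suppose first that some $w\ne i,j$ is a Condorcet winner of one of them. The matches of $w$ are not affected, so $w$ is the Condorcet winner of both, and $A=B=0$.

Otherwise the Condorcet winner is $i$ or $j$. In $T$ it can only be $i$, and in $T'$ it can only be $j$. By the symmetry we may assume that $j$ is the Condorcet winner of $T'$. Then $r(T')=\delta_j$, and in $T$ team $j$ loses only to $i$: $(i,j)$ is a near pair of $T$. So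
$$A=r_i(T),\qquad B=1-r_j(T).\tag{5}$$
Lemma 1 says exactly $B\le2A$. Also $A=r_i(T)\le1-r_j(T)=B\le2B$, as $B\ge0$. So $(A,B)\in K$. This covers $n=2$.

## Flips without a Condorcet winner: the two stray terms

**Step 5 (Case II): neither $T$ nor $T'$ has a Condorcet winner; write $(A,B)$ as a sum over the drawn team.** Now $n\ge3$. Let
$$X=D_{T'}(j)=D_T(j)\setminus\{i\},\qquad Y=D_T(i)=D_{T'}(i)\setminus\{j\}.$$
$X\ne\emptyset$ because $j$ is not a Condorcet winner of $T'$; $Y\ne\emptyset$ because $i$ is not one of $T$. Both $r(T)$ and $r(T')$ are given by the average (1), so $n(A,B)$ is the sum over $v$ of the contributions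
$$\bigl(F_v(T)_i-F_v(T')_i,\ F_v(T')_j-F_v(T)_j\bigr).$$

Let $v\ne i,j$. Then $D_T(v)=D_{T'}(v)$, and we write $D(v)$. Let $(A_v,B_v)$ be the pair $(A,B)$ for the tournaments $T-v$ and $T'-v$, which differ exactly in the match between $i$ and $j$. By induction $(A_v,B_v)\in K$. If $|D(v)|\ge2$, the contribution is $(A_v,B_v)$. If $|D(v)|=1$, the point masses cancel and it is $\frac12(A_v,B_v)$. So it is $c_v(A_v,B_v)$ with $c_v\in\{1,\frac12\}$, and $c_v=\frac12$ exactly when $|D(v)|=1$.

Let $v=j$. Then $T-j=T'-j$. Since $|D_T(j)|=|X|+1\ge2$, $F_j(T)=r(T-j)$. If $|X|\ge2$, also $F_j(T')=r(T-j)$, and the contribution is $(0,0)$. If $X=\{k\}$, then $F_j(T')=\frac12\delta_k+\frac12r(T-j)$ with $k\ne i,j$. The $j$-masses are $0$, the $i$-mass drops from $r_i(T-j)$ to half of it, and the contribution is $\bigl(\frac12r_i(T-j),0\bigr)$.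

Let $v=i$. Then $T-i=T'-i$. Since $|D_{T'}(i)|=|Y|+1\ge2$, $F_i(T')=r(T-i)$. If $|Y|\ge2$ the contribution is $(0,0)$. If $Y=\{m\}$, then $F_i(T)=\frac12\delta_m+\frac12r(T-i)$ with $m\ne i,j$, and the contribution is $\bigl(0,\frac12r_j(T-i)\bigr)$.

Put $\rho_i=r_i(T-j)$ and $\rho_j=r_j(T-i)$. Let $e_X=1$ if $|X|=1$ and $e_X=0$ otherwise; define $e_Y$ likewise. Then
$$n(A,B)=\sum_{v\ne i,j}c_v(A_v,B_v)+e_X\bigl(\tfrac12\rho_i,0\bigr)+e_Y\bigl(0,\tfrac12\rho_j\bigr).\tag{6}$$

The sum lies in $K$. But a stray term such as $(\frac12\rho_i,0)$ with $\rho_i>0$ is not in $K$, since it violates $a\le2b$. A term-by-term induction stops exactly here. We need some term of the sum with slack in the inequality $a\le2b$. The place to look is the team $k$ that triggers the stray term: deleting $k$ turns $j$ into a Condorcet winner of $T'-k$, and by (5) the pair $(A_k,B_k)$ is then known explicitly.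

**Step 6: the term $v=k$ absorbs the stray term created by $k$.**

**Claim 1.** If $X=\{k\}$, then $c_k(A_k,B_k)+(\frac12\rho_i,0)\in K$.

*Proof.* Here $D_T(j)=\{i,k\}$. So $(i,j)$ is a near pair of $T-k$, and $j$ is the Condorcet winner of $T'-k$. As in (5), $A_k=r_i(T-k)$ and $B_k=1-r_j(T-k)$.

One inequality is immediate. Lemma 1 for $T-k$ gives $B_k\le2A_k$, hence $c_kB_k\le2(c_kA_k+\frac12\rho_i)$.

The other inequality to be shown is
$$c_kA_k+\tfrac12\rho_i\le2c_kB_k.\tag{7}$$
Put $W=r_i(T-k)+2r_j(T-k)$. Lemma 2 for $T-k$ gives $W\le\frac32$. Note that $2B_k-A_k=2-W$.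

Suppose $c_k=1$. Then (7) reads $W+\frac12\rho_i\le2$, which holds since $W\le\frac32$ and $\rho_i\le1$.

Suppose $c_k=\frac12$. Multiplying by $2$, (7) reads
$$W+\rho_i\le2.\tag{8}$$
Now $\rho_i\le1$ is not enough: we have only $\frac12$ to spare. But $c_k=\frac12$ says that $D_T(k)=\{a\}$ for some team $a$, and $a\ne j$ because $k\to j$.

If $a=i$, we compare $T-k$ with $T-j$. In $T$ we have $D(j)=\{i,k\}$ and $D(k)=\{i\}$, so $j$ and $k$ both lose to $i$, and both beat every team outside $\{i,j,k\}$. Therefore the map that sends $j$ to $k$ and fixes all other teams is an isomorphism from $T-k$ to $T-j$. By anonymity $r_i(T-k)=r_i(T-j)=\rho_i$. Hence $W+\rho_i=2\bigl(r_i(T-k)+r_j(T-k)\bigr)\le2$.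

If $a\ne i$, we show $\rho_i\le\frac12$. In $T-j$ the team $k$ still loses exactly to $a$, so $(a,k)$ is a near pair of $T-j$, and $i\notin\{a,k\}$. All probabilities in this paragraph are in $T-j$. Lemma 1 gives $2r_a+r_k\ge1$, so $1-r_a-r_k\le r_a$. Since $i,a,k$ are distinct, $\rho_i=r_i\le1-r_a-r_k\le r_a$. Hence $2\rho_i\le r_i+r_a\le1$. So $W+\rho_i\le\frac32+\frac12=2$, which is (8). $\square$

**Claim 2.** If $Y=\{m\}$, then $c_m(A_m,B_m)+(0,\frac12\rho_j)\in K$.

*Proof.* Apply Claim 1 after the symmetry. With $(T',j)$ in the role of $(T,i)$, the set $X$ becomes $D_T(i)=Y$. The number $\rho_i$ becomes $r_j(T'-i)=r_j(T-i)=\rho_j$, the coefficient $c_m$ is unchanged, and coordinates are swapped. Since $K$ is symmetric, the claim follows. $\square$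

**Step 7: group the terms of (6).** Suppose first that it is not the case that $X=Y=\{k\}$ for a single team $k$. If $X=\{k\}$, attach the first stray term to $v=k$; if $Y=\{m\}$, attach the second to $v=m$. When both occur, $k\ne m$, so no term of the sum is used twice. By Claims 1 and 2 each group lies in $K$, and so do the remaining terms. As $K$ is a convex cone, $n(A,B)\in K$ and hence $(A,B)\in K$.

Suppose now $X=Y=\{k\}$. Both stray terms want the same partner, so we treat this group directly. Since $D_T(i)=\{k\}$, $i$ is the Condorcet winner of $T-k$. Since $D_{T'}(j)=\{k\}$, $j$ is the Condorcet winner of $T'-k$. So $A_k=B_k=1$, and the group is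
$$\bigl(c_k+\tfrac12\rho_i,\ c_k+\tfrac12\rho_j\bigr),\qquad \rho_i,\rho_j\in[0,1],\quad c_k\ge\tfrac12 .$$
Then $c_k+\frac12\rho_i\le c_k+\frac12\le2c_k\le2(c_k+\frac12\rho_j)$, and the same with $i$ and $j$ exchanged. So the group lies in $K$, and again $(A,B)\in K$. The induction is complete: $r$ is $2$-NM$_1$.

**Step 8: all $\lambda\ge1$.** Since $K$ lies in the nonnegative quadrant, $A\ge0$ always. So $B\le2A$ implies $B\le(\lambda+1)A$ for every $\lambda\ge1$, which is (2). With part (a), the feasible set is exactly $[1,\infty)$. This proves Theorem 1. $\blacksquare$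

## Fixed $n$, joint gains, and the top cycle

A nonempty set $S$ of teams is **dominating** if every member of $S$ beats every non-member; $S=V$ counts. Of two dominating sets one contains the other: if $x\in S\setminus S'$ and $y\in S'\setminus S$, then $x$ beats $y$ and $y$ beats $x$, which is absurd. So there is a smallest dominating set, the **top cycle**. For instance, in the tournament used for part (a) the top cycle is $\{1,2,3\}$, and a Condorcet winner $w$ gives the top cycle $\{w\}$.

**Theorem 2.** The rule $r$ of (1) also satisfies the following.

1. On exactly $n$ teams the optimal $\lambda$ is $1$ for every $n\ge3$, and $0$ for $n\le2$. Moreover, every Condorcet consistent $2$-NM$_1$ rule gives exactly $\frac13$ to each member of a 3-cycle whose members beat all other teams.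
2. For every flip, $|A-B|\le\frac13$; that is, no pair can raise its joint winning probability by more than $\frac13$ by fixing its match. For each $n\ge3$, no Condorcet consistent rule achieves a constant below $\frac13$.
3. If every member of a nonempty $S$ beats every non-member, then $r(T)=r(T[S])$. Moreover $r_x(T)>0$ if and only if $x$ belongs to the top cycle.

**Proof of part 1.** For $n\ge3$, part (a) of Theorem 1 was proved for each fixed $n$, and part (b) gives $\lambda=1$. For $n=2$ the only Condorcet consistent rule has $A=B=1$, so (2) reads $-(\lambda+1)+1\le0$ and holds at $\lambda=0$. For $n=1$ there is nothing to check.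

For the last statement, set $\lambda=1$ in (3). Adding gives $3-s\le2s$, so $s\ge1$, hence $s=1$, and the sum of the three inequalities is an equality. So each is an equality: $r_2=1-2r_1$, $r_3=1-2r_2$, $r_1=1-2r_3$. Then $r_3=4r_1-1$ and $r_1=3-8r_1$. So $r_1=\frac13$, and therefore $r_2=r_3=\frac13$. $\square$

**Proof of part 2, a third bound for near pairs.** We first show that if $(i,j)$ is a near pair, then $M:=r_i+r_j\ge\frac23$. Write also $M(p)=p_i+p_j$, and induct on $n\ge2$. If $T$ has a Condorcet winner, it is $i$, and $M=1$. Otherwise we show $\sum_vM(F_v)\ge\frac23n$. Drawing $j$ gives $M(F_j)\ge\frac12$, from the coin. For $v\ne i,j$, induction gives $M(F_v)\ge\frac23$ if $|D(v)|\ge2$, and $M(F_v)\ge\frac12+\frac12\cdot\frac23=\frac56$ if $D(v)=\{j\}$. If $|D(i)|\ge2$, then $F_i=\delta_j$ and $M(F_i)=1$, so the sum is at least $1+\frac12+\frac23(n-2)>\frac23n$. If $D(i)=\{m\}$, then $F_i=\frac12\delta_m+\frac12\delta_j$ and $M(F_i)=\frac12$. But $r(T-m)=\delta_i$, so $F_m$ is $\delta_i$ if $|D(m)|\ge2$, and $\frac12\delta_j+\frac12\delta_i$ if $D(m)=\{j\}$; in both cases $M(F_m)=1$. The sum is at least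 $\frac12+\frac12+1+\frac23(n-3)=\frac23n$.

**Proof of part 2, the bound for flips.** The joint probability of the pair changes by $B-A$ from $T$ to $T'$, and by $A-B$ from $T'$ to $T$. Induct on $n$. In Case I, either $A=B=0$ or, up to the symmetry, (5) gives $B-A=1-r_i(T)-r_j(T)\in[0,\frac13]$ by the bound just proved. In Case II, the two stray terms in (6) contribute to $n(A-B)$ with opposite signs and each has size at most $\frac12$, so together their size is at most $\frac12$. By induction, and since $c_v\le1$,
$$n|A-B|\le\frac{n-2}3+\frac12=\frac n3-\frac16\le\frac n3 .$$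

**Proof of part 2, the lower bound.** Take the tournament of part (a) on $n\ge3$ teams and any Condorcet consistent rule. Reversing a match of the cycle makes one of its two teams a Condorcet winner. So the three joint gains are $1-r_1-r_2$, $1-r_2-r_3$, $1-r_3-r_1$. Their sum is $3-2s\ge1$, so one of them is at least $\frac13$. $\square$

**Proof of part 3, reduction to $S$.** Induct on $n$. If $S=V$ there is nothing to prove. If $T$ has a Condorcet winner $w$, then $w\in S$, since otherwise members of $S$ beat $w$; and $w$ is the Condorcet winner of $T[S]$, so both sides are $\delta_w$. Otherwise $T[S]$ has no Condorcet winner either, since such a team would beat everyone in $T$. Hence $|S|\ge3$. For $v\notin S$ we have $D_T(v)\supseteq S$, so $|D_T(v)|\ge2$ and $F_v(T)=r(T-v)=r(T[S])$, by induction applied to $S$ in $T-v$. For $v\in S$ we have $D_T(v)=D_{T[S]}(v)$. The set $S\setminus\{v\}$ is dominating in $T-v$, so $r(T-v)=r(T[S]-v)$ by induction, and therefore $F_v(T)=F_v(T[S])$. By (1) for $T[S]$, the latter sum over $v\in S$ to $|S|\,r(T[S])$. Altogether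
$$n\,r(T)=(n-|S|)\,r(T[S])+|S|\,r(T[S])=n\,r(T[S]).$$

**Proof of part 3, strong connectivity of the top cycle.** Let $C$ be the top cycle. By what we just proved, $r(T)=r(T[C])$, so $r_x(T)=0$ for $x\notin C$. We claim that $T[C]$ is strongly connected (strong). If not, for some $x\in C$ the set $R$ of teams reachable from $x$ in $T[C]$ is not all of $C$. No member of $R$ beats a member of $C\setminus R$, so $C\setminus R$ beats all of $R$. It also beats everyone outside $C$. So $C\setminus R$ is a smaller dominating set, a contradiction.

**Proof of part 3, positivity on strong tournaments.** If $|C|=1$, its member is a Condorcet winner and has probability $1$. A tournament on two teams is not strong, so $|C|\ne2$. It remains to show that in a strong tournament $T$ on $n\ge3$ teams, all $r_x(T)>0$. Induct on $n$. For $n=3$ a strong tournament is a 3-cycle, and all probabilities are $\frac13$.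

Let $n\ge4$. We use Moon's theorem (J. W. Moon, *On subtournaments of a tournament*, Canad. Math. Bull. 9 (1966)): every vertex of a strong tournament lies on a cycle of each length $3,\dots,n$. Here is a short argument for it. Let $x$ be a vertex. The teams beaten by $x$ and the teams that beat $x$ both form nonempty sets, and some team $u$ of the first beats some team $w$ of the second, since otherwise $x$ could not be reached from the first set. So $x\to u\to w\to x$ is a cycle. Now let $x=u_1\to u_2\to\dots\to u_\ell\to u_1$ be a cycle with $3\le\ell<n$; we find one of length $\ell+1$ through $x$. If some $v$ off the cycle both beats and loses to members of it, then going round the cycle we meet consecutive $u\to u'$ with $u\to v$ and $v\to u'$, and we insert $v$ between them. Otherwise the teams off the cycle split into the set $P$ of those that beat all of it and the set $Q$ of those that lose to all of it. Neither is empty: an edge leaving the cycle ends in $Q$, and an edge entering it starts in $P$. Since $P$ can be reached from the cycle, and the edges leaving the cycle go only to $Q$, some $q\in Q$ beats some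 $p\in P$. Then $u_1\to q\to p\to u_3\to\dots\to u_\ell\to u_1$ is a cycle of length $\ell+1$ through $x$.

So $x$ lies on a cycle of length $n-1$. Let $v\ne x$ be the team that it misses. Then $T-v$ is strong, and $r_x(T-v)>0$ by induction. A strong tournament on more than one team has no Condorcet winner, so (1) applies to $T$. Since $F_v(T)$ contains $r(T-v)$ with weight at least $\frac12$, we get $r_x(T)\ge\frac1{2n}r_x(T-v)>0$. Applied to $T[C]$, this shows $r_x(T)>0$ for every $x\in C$, which completes the proof of Theorem 2. $\blacksquare$
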